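# Super-decomposable pure-injective modules from an irrational cut of a tubular algebra

## 1. An abelian category in which every object contains two copies of one object

Let $K$ be an algebraically closed field and let $B$ be a tubular $K$-algebra. The facts we need about $B$ are listed in Section 3; for the moment a picture is enough. The indecomposable finite dimensional $B$-modules stand in a row
$$\mathcal P_0,\quad \mathcal T_0,\quad \mathcal T_\gamma\ (\gamma\in\mathbb Q_{>0}),\quad \mathcal T_\infty,\quad \mathcal Q_\infty ,$$
ordered by the size of $\gamma$, and nonzero maps between different pieces go only from left to right. Now cut the row at an irrational number $r>0$. Let $\mathsf F_r$ consist of the finite direct sums of indecomposables to the left of $r$, and $\mathsf T_r$ of those to the right. No indecomposable sits at $r$ itself. Inside $\mathcal D=D^b(\mathrm{mod}\,B)$ consider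
$$\mathcal H_r=\{C\in\mathcal D:\ H^i(C)=0\ (i\neq0,1),\ H^0(C)\in\mathsf F_r,\ H^1(C)\in\mathsf T_r\}.$$
This is an abelian category. It contains the modules in $\mathsf F_r$, in particular $B$, and the shifts $T[-1]$ of the modules in $\mathsf T_r$. The whole lecture turns on the following property, proved in Section 8 for suitable $r$:

> for every $0\neq C\in\mathcal H_r$ there is a nonzero object $\hat E$ of $\mathcal H_r$ and a monomorphism $\hat E\oplus\hat E\to C$.

What is this for? It produces an injective object with no indecomposable direct summand. Embed $\mathcal H_r$ in a Grothendieck category and take the injective hull $I$ of $B$. An indecomposable injective is uniform: any two nonzero subobjects meet. But every nonzero summand of $I$ contains a nonzero object of $\mathcal H_r$, hence $\hat E\oplus\hat E$, so it is not uniform. The vector space $I(B)=\mathrm{Hom}(B,I)$ is then a $B$-module that inherits this behavior.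

Here is a model of that mechanism in which everything can be checked at once. Let $R$ be the ring of locally constant functions from the Cantor set to $K$. For $x\in R$ let $e$ be the characteristic function of the (clopen) set where $x\ne 0$; then $xR=eR$. Every nonempty clopen set is a disjoint union of two nonempty clopen sets, so for $x\neq0$ we have $xR=eR=e_1R\oplus e_2R$ with both terms nonzero. Let $I$ be the injective hull of $R_R$. A nonzero summand $J$ of $I$ meets $R$, so it contains some $xR\ne0$, so it contains a direct sum of two nonzero submodules. Hence $J$ is not uniform, and $I$ has no indecomposable summand.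

Note that the absence of simple subobjects would not suffice: $\mathbb Q[x]$ as a module over itself has no simple submodule, but it is uniform, and its injective hull is indecomposable. One really needs two independent subobjects inside every object.

## 2. Super-decomposable modules, Krull–Gabriel dimension, and the theorems

Throughout, $A$ is a finite dimensional basic associative $K$-algebra with unit. Modules are right modules, not necessarily finitely generated; $\mathrm{mod}(A)$ is the category of finitely generated ones.

**Definition (super-decomposable).** A module $M$ is super-decomposable if $M\ne0$ and $M$ has no indecomposable direct summand.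

The module $I$ of Section 1 is one, and so is $R_R$ itself. A nonzero finite dimensional module never is: a summand of least positive dimension is indecomposable. For $A=K$ none exists, since every nonzero vector space has a one-dimensional summand. For $A=K[x]/(x^n)$ none exists either, since every module is a direct sum of cyclic modules $K[x]/(x^i)$. So we must look at infinite dimensional modules over larger algebras.

**Definition (pure-injective).** A submodule $N\subseteq N'$ is pure if $N\otimes_AL\to N'\otimes_AL$ is injective for all left modules $L$; $M$ is pure-injective if every homomorphism from a pure submodule $N\subseteq N'$ to $M$ extends to $N'$. We shall work with the following criterion.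

* **(P1)** (Jensen–Lenzing, *Model Theoretic Algebra*, Thm 7.1.) $M$ is pure-injective iff for every set $\Sigma$ the summation map $M^{(\Sigma)}\to M$ extends along the canonical map $M^{(\Sigma)}\to M^\Sigma$.

For example, a finite dimensional module $M$ is pure-injective. Put $N=DM$, so that $M\cong DN$ and $\mathrm{Hom}_A(Z,M)\cong D(Z\otimes_AN)$ for every $Z$. As $N$ is finitely presented, $M^\Sigma\otimes N=(M\otimes N)^\Sigma\supseteq (M\otimes N)^{(\Sigma)}=M^{(\Sigma)}\otimes N$. Linear functionals extend from a subspace, so every map $M^{(\Sigma)}\to M$ extends to $M^\Sigma$.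

**Definition (Krull–Gabriel dimension).** Let $\mathcal F(A)$ be the abelian category of finitely presented contravariant $K$-linear functors $\mathrm{mod}(A)\to\mathrm{mod}(K)$. Put $\mathcal F(A)_{-1}=0$; let $\mathcal F(A)_{\alpha+1}$ consist of the objects whose image in $\mathcal F(A)/\mathcal F(A)_\alpha$ has finite length; and put $\mathcal F(A)_\lambda=\bigcup_{\alpha<\lambda}\mathcal F(A)_\alpha$ for limit ordinals $\lambda$. Then $\mathrm{KG}(A)$ is the least ordinal $\alpha$ with $\mathcal F(A)_\alpha=\mathcal F(A)$, and $\mathrm{KG}(A)=\infty$ if there is none.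

For $A=K$, a $K$-linear functor on $\mathrm{mod}(K)$ is determined by its value at $K$, so $\mathcal F(K)\simeq\mathrm{mod}(K)$, all objects have finite length, and $\mathrm{KG}(K)=0$.

An algebra is selfinjective if $A_A$ is injective; $K[x]/(x^2)$ is an example. It is a known fact that a standard selfinjective algebra (in the sense of Skowroński) which is nondomestic of polynomial growth has $\mathrm{KG}(A)=\infty$. Pastuszak, "On Krull-Gabriel dimension and Galois coverings", arXiv:1801.05979 (2018), is the source of our question: it is not known whether this fact implies the existence of a super-decomposable pure-injective $A$-module. Must such a module exist for every such $A$? The answer is yes, over every algebraically closed field, and no countability hypothesis is needed.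

**Theorem A.** Let $A$ be a standard selfinjective algebra over an algebraically closed field $K$, nondomestic of polynomial growth. Then there is a super-decomposable pure-injective $A$-module.

The first thing to try is to deduce this from $\mathrm{KG}(A)=\infty$. But the implication that is available goes the other way:

**Proposition E.** Let $A$ be a finite dimensional $K$-algebra with $\mathrm{KG}(A)<\infty$. Then there is no super-decomposable pure-injective $A$-module.

So the existence of a module yields $\mathrm{KG}(A)=\infty$, and Proposition E produces no module from $\mathrm{KG}(A)=\infty$. We construct one instead, in two stages.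

**Theorem B.** Let $B$ be a tubular algebra over an algebraically closed field $K$. Then there is a super-decomposable pure-injective $B$-module.

For the second stage let $R$ be a locally bounded $K$-category. An $R$-module is a contravariant $K$-linear functor $R\to\mathrm{Mod}\,K$. For a finite set $U$ of objects, the $R$-modules vanishing outside $U$ are the modules over the finite dimensional algebra $\Lambda_U$ obtained from $\bigoplus_{x,y\in U}R(x,y)$ by factoring out the morphisms which are sums of morphisms factoring through objects outside $U$.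

**Theorem C.** Let $K$ be an infinite field, $R$ a locally bounded $K$-category, and $G\cong\mathbb Z$ a group of $K$-linear automorphisms of $R$ acting freely on objects with finitely many orbits. Let $F_\lambda:\mathrm{Mod}\,R\to\mathrm{Mod}\,R/G$ be the push-down functor and $U$ a finite set of objects. If $X$ is a super-decomposable pure-injective $\Lambda_U$-module, then $F_\lambda X$ is a super-decomposable pure-injective $R/G$-module.

Finally there are many such modules: at least $2^{\aleph_0}$ pairwise non-isomorphic ones, over $B$ and over $A$. The precise form is Theorem D in Section 12. Proposition E is proved in Section 13.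

## 3. Published facts on pure-injectives, functor categories and tubular algebras

We write $J(-)$ for the Jacobson radical, $D=\mathrm{Hom}_K(-,K)$, and $\tau$ for the Auslander–Reiten translate. A ring is von Neumann regular if every $x$ has some $y$ with $x=xyx$; then $xy$ is idempotent. Its radical is zero, because a nonzero idempotent never lies in the radical; the same argument shows it has no nonzero nilpotent ideals.

* **(P2)** If $M$ is pure-injective and $\Gamma=\mathrm{End}(M)$, then $\Gamma/J(\Gamma)$ is von Neumann regular and idempotents lift modulo $J(\Gamma)$. (Endomorphism rings of injective objects of Grothendieck categories have this property, and $M\mapsto M\otimes_A-$ is a full embedding under which pure-injectives correspond to injectives: Gruson–Jensen; see Prest, *Purity, Spectra and Localisation*.) In particular an indecomposable pure-injective has local endomorphism ring: $\Gamma/J(\Gamma)$ then has only the idempotents $0,1$, so for $x\neq0$ with $x=xyx$ the nonzero idempotents $xy$ and $yx$ are $1$, and $\Gamma/J(\Gamma)$ is a division ring.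
* **(HRS)** (Happel–Reiten–Smalø, Mem. AMS 575, I.2.) A torsion pair $(\mathsf T,\mathsf F)$ in $\mathrm{mod}\,B$ gives a bounded t-structure on $D^b(\mathrm{mod}\,B)$ with heart $\{C: H^i(C)=0\ (i\ne0,1),\ H^0(C)\in\mathsf F,\ H^1(C)\in\mathsf T\}$ (up to the choice of shift). So this heart is abelian, and its short exact sequences are the triangles with all three terms in it.
* **(Lex)** (Gabriel.) For a skeletally small abelian $K$-category $\mathcal H$, the category $\mathcal G=\mathrm{Lex}(\mathcal H^{op},\mathrm{Mod}\,K)$ of left exact functors is a Grothendieck category, closed under kernels, products and filtered colimits (in particular coproducts) in the category of all $K$-linear functors.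

A small example for (HRS): let $B$ be the path algebra of $\bullet\to\bullet$, with simple projective $S$, projective $P$ of length two, and simple injective $S'$. As the socle of $P$ is $S$, we have $\mathrm{Hom}(S',S)=\mathrm{Hom}(S',P)=0$, and $\mathsf T=\mathrm{add}\,S'$, $\mathsf F=\mathrm{add}(S\oplus P)$ is a torsion pair. The sequence $0\to S\to P\to S'\to0$ gives a triangle $S'[-1]\to S\to P\to S'$, which is a short exact sequence $0\to S'[-1]\to S\to P\to0$ in the heart. The inclusion $S\to P$ has become an epimorphism. This flip will be used again and again.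

We need three consequences of (Lex). Write $\mathbf y:\mathcal H\to\mathcal G$ for the Yoneda functor. It is fully faithful and $\mathrm{Hom}_{\mathcal G}(\mathbf y(H),L)=L(H)$, so the $\mathbf y(H)$ are finitely presented and generate. It is exact: it is left exact, and if $H\to H'$ is epi in $\mathcal H$, then $\mathrm{Hom}(\mathbf y(H'),L)=L(H')\to L(H)=\mathrm{Hom}(\mathbf y(H),L)$ is injective for all $L\in\mathcal G$, so $\mathbf y(H)\to\mathbf y(H')$ is epi in $\mathcal G$. Hence an injective object $I$ of $\mathcal G$ is an exact functor, since $I(-)=\mathrm{Hom}_{\mathcal G}(\mathbf y(-),I)$.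

**Tubular algebras.** A tubular algebra is a tubular extension of a tame concealed algebra of tubular type $(2,2,2,2)$, $(3,3,3)$, $(4,4,2)$ or $(6,3,2)$. We use only the following facts from Ringel, *Tame algebras and integral quadratic forms*, LNM 1099, Ch. 3 and 5.1–5.2. Let $B$ be tubular. It has finite global dimension, and the indecomposables of $\mathrm{mod}\,B$ form $\mathcal P_0\vee\mathcal T_0\vee\bigvee_{\gamma\in\mathbb Q_{>0}}\mathcal T_\gamma\vee\mathcal T_\infty\vee\mathcal Q_\infty$, all pieces being unions of Auslander–Reiten components. For $\gamma\in\mathbb Q_{>0}$ let $\mathcal P_\gamma=\mathcal P_0\vee\bigvee_{0\le\delta<\gamma}\mathcal T_\delta$ and let $\mathcal Q_\gamma$ be the part after $\mathcal T_\gamma$.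

* **(R1)** $\mathcal T_\gamma$ is a family of standard stable tubes indexed by $\mathbb P^1(K)$, almost all homogeneous. Moreover $\mathrm{Hom}(\mathcal Q_\gamma,\mathcal P_\gamma)=\mathrm{Hom}(\mathcal Q_\gamma,\mathcal T_\gamma)=\mathrm{Hom}(\mathcal T_\gamma,\mathcal P_\gamma)=0$. Every map from $\mathcal P_\gamma$ to $\mathcal Q_\gamma$ factors through the additive closure of any prescribed tube of $\mathcal T_\gamma$. Projectives lie in $\mathcal P_\gamma$, injectives in $\mathcal Q_\gamma$.
* **(R2)** The Euler form $\langle-,-\rangle$ on $K_0(B)$ has positive semidefinite quadratic form $\chi_B$, whose radical has rank 2 and is spanned over $\mathbb Q$ by nonnegative nonzero integral vectors $h_0,h_\infty$. If $M\in\mathcal T_\gamma$, then $\langle h_0+\gamma h_\infty,\underline{\dim}M\rangle=0$.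
* **(R3)** $\mathrm{pd}\,M\le1$ iff $\mathrm{Hom}(DB,\tau M)=0$, and then $\mathrm{Ext}^1(M,N)\cong D\mathrm{Hom}(N,\tau M)$. Also $\mathrm{id}\,M\le1$ iff $\mathrm{Hom}(\tau^{-1}M,B)=0$.

If $h$ is radical, then $\langle h,x\rangle=-\langle x,h\rangle$ for all $x$, because the symmetrized form vanishes on $h$. We write $\langle M,x\rangle$ for $\langle\underline{\dim}M,x\rangle$, and for objects of $\mathcal D$ recall $\langle [C],[C']\rangle=\sum_j(-1)^j\dim\mathrm{Hom}_{\mathcal D}(C,C'[j])$.

Finally, the entry point for selfinjective algebras; the hypotheses of Theorem A are used only through it.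

* **(Sk)** (Skowroński, *Math. Ann.* 285 (1989) 177–199; survey in *Contemp. Math.* 406 (2006) 169–238.) A basic connected standard selfinjective algebra which is nondomestic of polynomial growth is isomorphic to $\hat B/G$, where $B$ is a tubular algebra, $\hat B$ its repetitive category, and $G$ an infinite cyclic group of automorphisms of $\hat B$ acting freely on objects with finitely many orbits. (Standard algebras are connected by convention. Otherwise apply everything to a nondomestic block; modules over a block are $A$-modules.)

## 4. Radical vectors of homogeneous tubes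

For each $\gamma\in\mathbb Q_{>0}$ fix a homogeneous tube in $\mathcal T_\gamma$ with quasi-simple module $E_\gamma$, and put $e_\gamma=\underline{\dim}E_\gamma$. Since the tube is standard and homogeneous, $\mathrm{End}(E_\gamma)=K$ and $\tau E_\gamma\cong E_\gamma$. By (R1), $\mathrm{Hom}(DB,E_\gamma)=0$, so (R3) gives $\mathrm{pd}\,E_\gamma\le1$ and $\mathrm{Ext}^1(E_\gamma,E_\gamma)\cong D\mathrm{End}(E_\gamma)$. Hence $\chi_B(e_\gamma)=1-1=0$, and $e_\gamma$ is radical because $\chi_B$ is positive semidefinite.

**Lemma 1.** (i) If $F\in\mathcal P_\gamma$ is indecomposable, then $\mathrm{pd}\,F\le1$ and $\langle F,e_\gamma\rangle=\dim\mathrm{Hom}(F,E_\gamma)>0$.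

(ii) If $T\in\mathcal Q_\gamma$ is indecomposable, then $\mathrm{id}\,T\le1$ and $-\langle T,e_\gamma\rangle=\langle e_\gamma,T\rangle=\dim\mathrm{Hom}(E_\gamma,T)>0$.

(iii) $e_\gamma=a_\gamma(h_0+\gamma h_\infty)$ with $a_\gamma>0$, and $c:=\langle h_0,h_\infty\rangle>0$. There is a positive integer $d$ with $a_\gamma,\gamma a_\gamma\in\frac1d\mathbb Z$ for all $\gamma$. Consequently, for any bound $C$, only finitely many $\gamma$ in a bounded interval have $a_\gamma\le C$.

**Proof of (i).** The set $\mathcal P_\gamma$ is a union of components, so $\tau F\in\mathcal P_\gamma$ or $\tau F=0$; as $DB\in\mathcal Q_\gamma$, we get $\mathrm{Hom}(DB,\tau F)=0$ and $\mathrm{pd}\,F\le1$. Also $\mathrm{Ext}^1(F,E_\gamma)\cong D\mathrm{Hom}(E_\gamma,\tau F)=0$ by (R1). So $\langle F,e_\gamma\rangle=\dim\mathrm{Hom}(F,E_\gamma)$. An embedding of $F$ into an injective module is a map from $\mathcal P_\gamma$ to $\mathcal Q_\gamma$, so it factors through a sum of modules in the tube of $E_\gamma$. Those modules are filtered by copies of $E_\gamma$; if $\mathrm{Hom}(F,E_\gamma)$ were zero, there would be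 no nonzero map from $F$ to any of them.

**Proof of (ii).** We have $\tau^{-1}T\in\mathcal Q_\gamma$ or $\tau^{-1}T=0$, and $B\in\mathcal P_\gamma$, so $\mathrm{id}\,T\le1$. As $\mathrm{pd}\,E_\gamma\le1$, and $\mathrm{Ext}^1(E_\gamma,T)\cong D\mathrm{Hom}(T,\tau E_\gamma)=D\mathrm{Hom}(T,E_\gamma)=0$, we get $\langle e_\gamma,T\rangle=\dim\mathrm{Hom}(E_\gamma,T)$, which equals $-\langle T,e_\gamma\rangle$ since $e_\gamma$ is radical. A projective cover of $T$ factors through a sum of modules in the tube, so some module filtered by $E_\gamma$ maps nontrivially to $T$, and $\mathrm{Hom}(E_\gamma,T)\ne0$.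

**Proof of (iii).** On the radical the Euler form is alternating, as $\chi_B$ vanishes there. For $\gamma<\delta$ we have $E_\gamma\in\mathcal P_\delta$, so $\langle e_\gamma,e_\delta\rangle>0$ by (i); thus the form is nonzero on the radical and $c\neq0$. Write $e_\gamma=\alpha h_0+\beta h_\infty$ with $\alpha,\beta\in\mathbb Q$. By (R2), $0=\langle h_0+\gamma h_\infty,e_\gamma\rangle=c(\beta-\gamma\alpha)$, so $\beta=\gamma\alpha$. As $e_\gamma$ and $h_0+\gamma h_\infty$ are nonnegative and nonzero, $\alpha>0$; put $a_\gamma=\alpha$. Then
$$0<\langle e_\gamma,e_\delta\rangle=a_\gamma a_\delta\langle h_0+\gamma h_\infty,h_0+\delta h_\infty\rangle=a_\gamma a_\delta(\delta-\gamma)c,$$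
so $c>0$. Let $d$ be the (finite) index of $\mathbb Zh_0+\mathbb Zh_\infty$ in the radical lattice. Then $d e_\gamma\in\mathbb Zh_0+\mathbb Zh_\infty$. If $a_\gamma\le C$ and $\gamma$ is bounded, then $a_\gamma$ and $\gamma a_\gamma$ are bounded positive elements of $\frac1d\mathbb Z$, so there are finitely many pairs $(a_\gamma,\gamma a_\gamma)$, and the pair determines $\gamma$. $\square$

**Example (type $(2,2,2,2)$).** Take the quiver with vertices $a,b_1,\dots,b_4,z$ and arrows $a\to b_i\to z$. Let $x_i$ be the path through $b_i$, and impose $x_3=x_1+x_2$, $x_4=x_1+\lambda x_2$ with $\lambda\in K\setminus\{0,1\}$. This is the canonical algebra of tubular type $(2,2,2,2)$; it serves only as illustration. Modules are representations, $P_i$ has a basis of paths starting at $i$, and vectors are written $(x_a;x_{b_1},\dots,x_{b_4};x_z)$. The Euler form is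
$$\langle x,y\rangle=x_ay_a+\sum_ix_{b_i}y_{b_i}+x_zy_z-\sum_ix_ay_{b_i}-\sum_ix_{b_i}y_z+2x_ay_z .$$
Here $h_0=(0;1,1,1,1;2)$, $h_\infty=(2;1,1,1,1;0)$ and $c=\langle h_0,h_\infty\rangle=4$; also $\langle h_\infty,h_0\rangle=4-8-8+8=-4$. A rational combination $\alpha h_0+\beta h_\infty$ is integral iff $2\alpha,2\beta,\alpha+\beta\in\mathbb Z$, so $d=2$. For instance $e=(1;1,1,1,1;1)=\frac12(h_0+h_\infty)$.

A module with this dimension vector: put $K$ at every vertex, identities on $a\to b_i$, and scalars $(s,t,s+t,s+\lambda t)$ on the arrows $b_i\to z$, all four nonzero. Call it $E$. All its maps are isomorphisms, so $\mathrm{End}(E)=K$. It lies in $\mathcal T_1$: if it were in $\mathcal P_1$ or $\mathcal Q_1$, Lemma 1 would give $\langle e,e_1\rangle\neq0$, but $e$ and $e_1$ are both multiples of $h_0+h_\infty$.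

## 5. The torsion pair at an irrational number and a positive function on $\mathcal H_r$

Let $r>0$ be irrational. Let $\mathsf F_r$ be the additive closure of $\mathcal P_0$ and the $\mathcal T_\delta$ with $0\le\delta<r$, and $\mathsf T_r$ the additive closure of the $\mathcal T_\delta$ with $r<\delta\le\infty$ and $\mathcal Q_\infty$. For indecomposable $F\in\mathsf F_r$ and $T\in\mathsf T_r$ there is a rational $\gamma>0$, as close to $r$ as we like, with $F\in\mathcal P_\gamma$ and $T\in\mathcal Q_\gamma$. Hence $\mathrm{Hom}(\mathsf T_r,\mathsf F_r)=0$. Every module is a sum $F\oplus T$, so $(\mathsf T_r,\mathsf F_r)$ is a torsion pair and $\mathsf F_r$ is closed under submodules and extensions. Projectives lie in $\bigcap_\gamma\mathcal P_\gamma\subseteq\mathsf F_r$. By (HRS), $\mathcal H=\mathcal H_r$ of Section 1 is the heart of a bounded t-structure. It is Hom-finite and abelian, hence Krull–Schmidt.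

**Lemma 2.** $\mathrm{Hom}_{\mathcal D}(C,C'[2])=0$ for $C,C'\in\mathcal H$. Consequently, if $u:C\to C'$ is a morphism of $\mathcal H$ with cone $Y$ in $\mathcal D$, then $Y\cong(\ker u)[1]\oplus\mathrm{coker}\,u$.

**Proof.** By the triangles $H^0(C)\to C\to H^1(C)[-1]\to$ we may take $C,C'\in\mathsf F_r\cup\mathsf T_r[-1]$. For $F,F'\in\mathsf F_r$ and $T,T'\in\mathsf T_r$:

* $\mathrm{Hom}(F,F'[2])=\mathrm{Ext}^2(F,F')=0$, as $\mathrm{pd}\,F\le1$ by Lemma 1(i).
* $\mathrm{Hom}(T[-1],T'[1])=\mathrm{Ext}^2(T,T')=0$, as $\mathrm{id}\,T'\le1$ by Lemma 1(ii).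
* $\mathrm{Hom}(F,T[1])=\mathrm{Ext}^1(F,T)\cong D\mathrm{Hom}(T,\tau F)=0$, as $\tau F\in\mathsf F_r$.
* $\mathrm{Hom}(T[-1],F[2])=\mathrm{Ext}^3(T,F)=\mathrm{Ext}^2(\Omega T,F)=0$, as $\Omega T$ is a submodule of a projective, so $\Omega T\in\mathsf F_r$ has $\mathrm{pd}\le1$.

For the consequence: the cone of $u$ has $\mathcal H$-cohomology $\ker u$ in degree $-1$ and $\mathrm{coker}\,u$ in degree $0$, so there is a triangle $(\ker u)[1]\to Y\to\mathrm{coker}\,u\to(\ker u)[2]$. Its last map is zero, so it splits. $\square$

Define $\ell=\ell_r:K_0(\mathcal D)\to\mathbb R$ by $\ell(x)=\langle x,h_0+rh_\infty\rangle$, and write $\ell(C)=\ell([C])$. It is additive on triangles, and $\ell(C[1])=-\ell(C)$.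

**Lemma 3.** $\ell(C)>0$ for every $0\neq C\in\mathcal H$.

**Proof.** As $\ell(C)=\ell(H^0C)-\ell(H^1C)$, we need $\ell(F)>0$ and $\ell(T)<0$ for indecomposable $F\in\mathsf F_r$, $T\in\mathsf T_r$. Consider the affine function $f(s)=\langle F,h_0\rangle+s\langle F,h_\infty\rangle$. For all rational $\gamma$ in some open interval around $r$ we have $F\in\mathcal P_\gamma$, so $a_\gamma f(\gamma)=\langle F,e_\gamma\rangle>0$ by Lemma 1. Thus $f$ is positive at the rational points of this interval and hence nonnegative on it. A nonnegative affine function vanishing at the interior point $r$ would be identically zero. So $\ell(F)=f(r)>0$. For $T$, apply the same argument to $-\langle T,h_0\rangle-s\langle T,h_\infty\rangle$, which by Lemma 1(ii) is positive at the rational points of an interval around $r$. $\square$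

## 6. Universal extensions of a projective, and two obstacles

We want two copies of one object inside a given $C\in\mathcal H_r$. The obvious candidates are the objects $E_\gamma[-1]$ with $\gamma>r$ close to $r$, because they are numerically small: $E_\gamma\in\mathsf T_r$, so $E_\gamma[-1]\in\mathcal H_r$, and
$$\ell(E_\gamma[-1])=-a_\gamma\langle h_0+\gamma h_\infty,h_0+rh_\infty\rangle=a_\gamma c(\gamma-r). \tag{6.1}$$

Try $C=P$, an indecomposable projective module. A map $E_\gamma[-1]\to P$ is an element of $\mathrm{Ext}^1(E_\gamma,P)$. As $\mathrm{Hom}(E_\gamma,P)=0$ and $\mathrm{pd}\,E_\gamma\le1$, its dimension is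
$$n=-\langle e_\gamma,P\rangle=\langle P,e_\gamma\rangle=a_\gamma\bigl(\ell(P)+(\gamma-r)\langle P,h_\infty\rangle\bigr),$$
which is large when $a_\gamma$ is large and $\gamma$ is close to $r$. Take all maps together: $E_\gamma[-1]^n\to P$ is part of a triangle whose third term is the universal extension
$$0\to P\to Y\to E_\gamma^n\to0 .$$
If $Y\in\mathsf F_r$, this triangle is a short exact sequence $0\to E_\gamma[-1]^n\to P\to Y\to0$ in $\mathcal H_r$, and $P$ contains $n$ copies of $E_\gamma[-1]$. If $Y\in\mathsf T_r$, it reads $0\to Y[-1]\to E_\gamma[-1]^n\to P\to0$. If $Y$ has summands on both sides, the map is neither mono nor epi.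

By hand, in type $(2,2,2,2)$: let $E\in\mathcal T_1$ be the module with $\underline{\dim}E=(1;1,1,1,1;1)$ from Section 4 and let $0<r<1$. All maps of $E$ are nonzero, so $E$ is generated at $a$; its projective cover is $P_a$, of dimension vector $(1;1,1,1,1;2)$, and the kernel is the simple projective $P_z$. From $0\to P_z\to P_a\to E\to0$ and $\mathrm{Hom}(P_a,P_z)=0$ we get $\mathrm{Ext}^1(E,P_z)\cong\mathrm{Hom}(P_z,P_z)=K$. So $n=1$ and the universal extension is $Y=P_a\in\mathsf F_r$. In $\mathcal H_r$ we obtain $0\to E[-1]\to P_z\to P_a\to0$. The numbers fit: $\ell(P_i)$ is the $i$-th coordinate of $h_0+rh_\infty$, so $\ell(P_z)=2$, $\ell(P_a)=2r$, and $\ell(E[-1])=\frac12\cdot4(1-r)=2-2r$.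

In general one hopes that $\ell(Y)=\ell(P)-n\,\ell(E_\gamma[-1])>0$ decides the matter. Two things are in the way.

*First obstacle: the inequality does not separate kernel from cokernel.* Let $\kappa$ and $\omega$ be the kernel and cokernel of $E_\gamma[-1]^n\to P$ in $\mathcal H_r$. Then $\ell(\omega)-\ell(\kappa)=\ell(P)-n\ell(E_\gamma[-1])$. If this is positive, then $\omega\ne0$, but nothing is said about $\kappa$. We need to know that $\kappa$ and $\omega$ are not both nonzero. By Lemma 2, $Y\cong\kappa[1]\oplus\omega$, so this follows once $Y$ is indecomposable. That is what Section 7 provides.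

*Second obstacle: the inequality depends on $r$.* We have $n\,\ell(E_\gamma[-1])=a_\gamma^2c(\gamma-r)(\ell(P)+\cdots)$, where the dots tend to $0$ as $\gamma\to r$. So the requirement is essentially $a_\gamma^2c(\gamma-r)<1$, with $a_\gamma$ large. Not every irrational $r$ makes this small. If $\gamma=p/q$ in lowest terms, Lemma 1(iii) gives $a_\gamma=u/d$ and $\gamma a_\gamma=v/d$ with positive integers $u,v$ and $v/u=p/q$, so $q\mid u$ and $a_\gamma\ge q/d$. For $r=\sqrt2$ and $\sqrt2<p/q<2$ we have $p^2-2q^2\ge1$ and $p/q+\sqrt2<4$, so $p/q-\sqrt2\ge\frac1{4q^2}$ and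
$$a_\gamma^2(\gamma-\sqrt2)\ge\frac1{4d^2}\qquad\text{for all rational }\gamma\in(\sqrt2,2).$$
The product does not tend to $0$, and whether it gets below $1/c$ depends on the constants. In Section 8 we choose $r$ so well approximable from above that it does tend to $0$.

## 7. Cones of evaluation maps have the same endomorphism ring

**Lemma 4.** Let $\mathcal D$ be a Hom-finite $K$-linear triangulated category with Serre functor $\mathbb S$. Let $L$ satisfy $\mathrm{End}(L)=K$ and $\mathbb SL\cong L[1]$, and let $M$ satisfy $\mathrm{Hom}(L,M[\pm1])=0$. Put $V=\mathrm{Hom}(L,M)$ and complete the evaluation to a triangle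
$$L\otimes V\xrightarrow{\ ev\ }M\xrightarrow{\ u\ }Y\xrightarrow{\ w\ }L\otimes V[1].$$
Then $\mathrm{End}(Y)\cong\mathrm{End}(M)$ as rings.

Recall that $\mathrm{Hom}(X,\mathbb SX')\cong D\mathrm{Hom}(X',X)$, and that composing $X'\to X\to\mathbb SX'$ and applying a linear form on $\mathrm{Hom}(X',\mathbb SX')$ gives a nondegenerate pairing. The idea is to view both rings inside $\mathrm{Hom}(M,Y)$ and show that they coincide there.

**Step 1: $\mathrm{End}(M)$ inside $\mathrm{Hom}(M,Y)$.** We have $\mathrm{Hom}(M,L)\cong\mathrm{Hom}(M,\mathbb SL[-1])\cong\mathrm{Hom}(M[1],\mathbb SL)\cong D\mathrm{Hom}(L,M[1])=0$. So the exact sequence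
$$\mathrm{Hom}(M,L\otimes V)\to\mathrm{End}(M)\xrightarrow{u_*}\mathrm{Hom}(M,Y)\xrightarrow{w_*}\mathrm{Hom}(M,L\otimes V[1])$$
shows that $u_*$ is injective with image $\{\theta: w\theta=0\}$.

**Step 2: $\mathrm{End}(Y)$ inside $\mathrm{Hom}(M,Y)$.** As $\mathrm{End}(L)=K$, the map $ev_*:\mathrm{Hom}(L,L\otimes V)=V\to\mathrm{Hom}(L,M)$ is bijective. In $\mathrm{Hom}(L,M[-1])\to\mathrm{Hom}(L,Y[-1])\to\mathrm{Hom}(L,L\otimes V)\to\mathrm{Hom}(L,M)$ the first term is zero and the last map is injective, so $\mathrm{Hom}(L,Y[-1])=0$, that is, $\mathrm{Hom}(L\otimes V[1],Y)=0$. Hence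
$$\mathrm{Hom}(L\otimes V[1],Y)\to\mathrm{End}(Y)\xrightarrow{u^*}\mathrm{Hom}(M,Y)\xrightarrow{ev^*}\mathrm{Hom}(L\otimes V,Y)$$
shows that $u^*$ is injective with image $\{\theta:\theta\,ev=0\}$. Moreover, since $ev_*$ is onto, $\mathrm{Hom}(L,M)\to\mathrm{Hom}(L,Y)$ is zero, so $w_*:\mathrm{Hom}(L,Y)\to\mathrm{Hom}(L,L\otimes V[1])$ is injective.

**Step 3: the two images coincide.** Let $\theta\in\mathrm{Hom}(M,Y)$. If $w\theta=0$, then $w(\theta\,ev)=0$, so $\theta\,ev=0$ by the injectivity of $w_*$ applied to the components $L\to Y$ of $\theta\,ev$. Conversely let $\theta\,ev=0$. Let $\delta_i\in\mathrm{Hom}(M,L[1])\cong\mathrm{Hom}(M,\mathbb SL)$ be the components of $w\theta$ with respect to a basis of $V$. Every $v\in\mathrm{Hom}(L,M)$ factors through $ev$, so $\theta v=0$ and $\delta_iv=0$. By nondegeneracy of the pairing $\mathrm{Hom}(M,\mathbb SL)\times\mathrm{Hom}(L,M)\to\mathrm{Hom}(L,\mathbb SL)\to K$ we get $\delta_i=0$, so $w\theta=0$.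

**Step 4: the isomorphism.** By Steps 1–3, for each $m\in\mathrm{End}(M)$ there is exactly one $y\in\mathrm{End}(Y)$ with $yu=um$, and conversely. If $yu=um$ and $y'u=um'$, then $yy'u=yum'=umm'$, so $m\mapsto y$ is a ring isomorphism. $\square$

**Dual form of Lemma 4.** With $L$ as before, let $\mathrm{Hom}(M,L[\pm1])=0$, $V=\mathrm{Hom}(M,L)$, and let $M\to L\otimes V^*\to Y\to M[1]$ be the triangle on the universal map. Then $\mathrm{End}(Y)\cong\mathrm{End}(M)$.

**Proof.** Apply Lemma 4 in $\mathcal D^{op}$, whose shift is $[-1]$ and whose Serre functor is $\mathbb S^{-1}$. From $\mathbb SL\cong L[1]$ we get $\mathbb S^{-1}L\cong L[-1]$, which is the hypothesis on $L$ in $\mathcal D^{op}$; the hypothesis on $M$ becomes $\mathrm{Hom}_{\mathcal D}(M[\pm1],L)=0$. The triangle of Lemma 4 in $\mathcal D^{op}$ is, read in $\mathcal D$, $L\otimes V^*[-1]\to Y'\to M\to L\otimes V^*$, with the universal map at the end. So $Y=Y'[1]$, and $\mathrm{End}_{\mathcal D}(Y)\cong\mathrm{End}_{\mathcal D}(Y')\cong\mathrm{End}_{\mathcal D}(M)$. $\square$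

**Remark (the case we need).** $\mathcal D=D^b(\mathrm{mod}\,B)$ has Serre functor $\mathbb S=-\otimes^{\mathbf L}_BDB$, as $B$ has finite global dimension. For $E=E_\gamma$, apply $\mathbb S$ to a minimal projective resolution $0\to P_1\to P_0\to E\to0$. It shows that $\mathbb SE$ has only the cohomologies $\tau E$ in degree $-1$ and $D\mathrm{Hom}(E,B)$ in degree $0$. The latter is zero by (R1), since $B\in\mathcal P_\gamma$. So
$$\mathbb SE_\gamma\cong\tau E_\gamma[1]\cong E_\gamma[1], \tag{7.1}$$
and every shift of $E_\gamma$ satisfies the hypotheses on $L$.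

## 8. Two independent subobjects in every object of $\mathcal H_r$

Let
$$\Theta=\Big(\bigcap_{N\ge1}\ \bigcup_{\gamma\in\mathbb Q_{>0}}\Big(\gamma-\tfrac1{N(1+a_\gamma^2)},\gamma\Big)\cap(0,\infty)\Big)\setminus\mathbb Q .$$
Each union is open, and it is dense in $(0,\infty)$ because every positive rational $\gamma$ is in its closure. Removing $\mathbb Q$ means intersecting with countably many more dense open sets. By Baire, $\Theta$ is a dense $G_\delta$ in $(0,\infty)$, in particular nonempty.

For $r\in\Theta$ choose for each $N$ a rational $\gamma_N>r$ with $\gamma_N-r<\frac1{N(1+a_{\gamma_N}^2)}$. Then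
$$\gamma_N-r<\tfrac1N,\qquad a_{\gamma_N}^2(\gamma_N-r)<\tfrac1N .$$
Since $\gamma_N\to r\notin\mathbb Q$, each rational occurs only finitely often among the $\gamma_N$, so $a_{\gamma_N}\to\infty$ by Lemma 1(iii). Put $\hat E_N=E_{\gamma_N}[-1]\in\mathcal H_r$.

**Proposition 5.** Let $r\in\Theta$ and $0\ne C\in\mathcal H_r$. For all large $N$ there is a monomorphism $\hat E_N\oplus\hat E_N\to C$ in $\mathcal H_r$.

**Step 1: reduction to an indecomposable object and large $N$.** As $\mathcal H$ is Krull–Schmidt, we may replace $C$ by an indecomposable direct summand $M$; its endomorphism ring is local. Let $m=[M]$. Let $N$ be so large that, with $\gamma=\gamma_N$, all indecomposable summands of $H^1(M)$ lie in $\mathcal Q_\gamma$; this is possible as $\gamma_N\to r$. The indecomposable summands of $H^0(M)$ lie in $\mathcal P_\gamma$ as $\gamma>r$. Write $E=E_\gamma$, $\hat E=E[-1]$, $a=a_\gamma$.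

**Step 2: the hypotheses of Lemma 4 for $L=\hat E$.** By (7.1), $\mathbb S\hat E\cong\hat E[1]$, and $\mathrm{End}(\hat E)=K$. We claim $\mathrm{Hom}(\hat E,M[j])=0$ for all $j\neq0$. Let $F=H^0(M)$ and $T=H^1(M)$. First, $\mathrm{Hom}(\hat E,F[j])=\mathrm{Ext}^{j+1}(E,F)$ vanishes for $j\ne0$, since $\mathrm{Hom}(E,F)=0$ by (R1) and $\mathrm{pd}\,E\le1$. Second, $\mathrm{Hom}(\hat E,T[-1][j])=\mathrm{Ext}^j(E,T)$ vanishes for $j\neq0$, since $\mathrm{pd}\,E\le1$ and $\mathrm{Ext}^1(E,T)\cong D\mathrm{Hom}(T,E)=0$. The triangle $F\to M\to T[-1]\to$ gives the claim.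

**Step 3: the numbers.** By Step 2 only $j=0$ contributes to the Euler form, and $e_\gamma$ is radical, so
$$n:=\dim\mathrm{Hom}(\hat E,M)=-\langle e_\gamma,m\rangle=\langle m,e_\gamma\rangle=a\bigl(\ell(m)+(\gamma-r)\langle m,h_\infty\rangle\bigr).$$
By (6.1), $\ell(\hat E)=ac(\gamma-r)$. As $N\to\infty$ we have $a\to\infty$ and $\gamma\to r$, and $\ell(m)>0$ by Lemma 3; so $n\to\infty$. Further
$$n\,\ell(\hat E)=a^2c(\gamma-r)\bigl(\ell(m)+(\gamma-r)\langle m,h_\infty\rangle\bigr)\to0 .$$
So for all large $N$ we have $n\ge2$ and $n\,\ell(\hat E)<\ell(M)$.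

**Step 4: the evaluation map is mono.** Let $\hat E^n\xrightarrow{ev}M\to Y\to$ be the triangle of Lemma 4. Then $\mathrm{End}(Y)\cong\mathrm{End}(M)$ is local, so $Y$ is indecomposable. By Lemma 2, $Y\cong(\ker ev)[1]\oplus\mathrm{coker}\,ev$, so $Y\in\mathcal H$ or $Y\in\mathcal H[1]$. But $\ell(Y)=\ell(M)-n\,\ell(\hat E)>0$, whereas a nonzero object of $\mathcal H[1]$ has negative $\ell$ by Lemma 3. So $Y\in\mathcal H$ and $\ker ev=0$. Thus $0\to\hat E^n\to M\to Y\to0$ is exact in $\mathcal H$, and $n\ge2$. $\square$

## 9. From the heart to a $B$-module: proof of Theorem B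

Let $r\in\Theta$, $\mathcal H=\mathcal H_r$ and $\mathcal G=\mathrm{Lex}(\mathcal H^{op},\mathrm{Mod}\,K)$. Let $I$ be the injective hull of $\mathbf y(B)$ in $\mathcal G$.

It is worth seeing why the heart is needed here. The same recipe applied to $\mathrm{mod}\,B$ gives $\mathrm{Lex}((\mathrm{mod}\,B)^{op},\mathrm{Mod}\,K)\simeq\mathrm{Mod}\,B$, and the injective hull of $B$ is finite dimensional: every nonzero module of finite length contains a simple one, so the analog of Proposition 5 fails at once.

**Step 1: $I$ has no indecomposable direct summand.** More precisely: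

(9.1) *If $0\neq J$ is a direct summand of $I$, then $J$ contains a subobject $\mathbf y(C)$ with $0\ne C\in\mathcal H$, and hence contains $\mathbf y(\hat E_N)\oplus\mathbf y(\hat E_N)$ for all large $N$.*

Since $\mathbf y(B)$ is essential in $I$, we have $J\cap\mathbf y(B)\ne0$. The $\mathbf y(H)$ generate, so there is a nonzero map $\mathbf y(H_1)\to J\cap\mathbf y(B)\subseteq\mathbf y(B)$. It is $\mathbf y(\varphi)$ for some $\varphi:H_1\to B$, and by exactness of $\mathbf y$ its image is $\mathbf y(C)$ with $C=\mathrm{im}\,\varphi\neq0$. Apply Proposition 5 to $C$ and exactness of $\mathbf y$ again.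

An indecomposable injective $J$ is uniform: if $U_1,U_2\subseteq J$ are nonzero with $U_1\cap U_2=0$, then an injective hull of $U_1$ inside $J$ meets $U_2$ trivially, as $U_1$ is essential in it, so it is a proper nonzero summand. By (9.1) no nonzero summand of $I$ is uniform, so none is indecomposable.

**Step 2: the module.** Put $X:=I(B)=\mathrm{Hom}_{\mathcal G}(\mathbf y(B),I)$. It is nonzero, and it is a right module over $\mathrm{End}_{\mathcal H}(B)=B$.

**Step 3: $X$ is pure-injective.** Products and coproducts in $\mathcal G$ are computed objectwise, so evaluation at $B$ commutes with both. The canonical map $I^{(\Sigma)}\to I^\Sigma$ is mono, so the summation map $I^{(\Sigma)}\to I$ extends to $I^\Sigma\to I$. Evaluate at $B$: the summation map $X^{(\Sigma)}\to X$ extends to $X^\Sigma$. Use (P1).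

**Step 4: what is left.** We must compare decompositions of $X$ with those of $I$, that is, compare endomorphism rings.

**Lemma 6.** Let $\Phi,\Psi:\mathcal H^{op}\to\mathrm{Mod}\,K$ be exact. Then evaluation at $B$ is a bijection $\mathrm{Nat}(\Phi,\Psi)\to\mathrm{Hom}_B(\Phi(B),\Psi(B))$. Moreover $\Phi(F)\cong\mathrm{Hom}_B(F,\Phi(B))$ naturally in $F\in\mathsf F_r$.

**(a) Values on $\mathsf F_r$.** Let $F\in\mathsf F_r$ have projective presentation $P_1\to P_0\to F\to0$, and let $\Omega=\ker(P_0\to F)$, $\Omega'=\ker(P_1\to\Omega)$. The sequences $0\to\Omega\to P_0\to F\to0$ and $0\to\Omega'\to P_1\to\Omega\to0$ have all terms in $\mathsf F_r$, which is closed under submodules, so they are triangles with terms in $\mathcal H$ and hence exact in $\mathcal H$. Applying $\Phi$, the sequence $0\to\Phi(F)\to\Phi(P_0)\to\Phi(\Omega)$ is exact and $\Phi(\Omega)\to\Phi(P_1)$ is injective, so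
$$0\to\Phi(F)\to\Phi(P_0)\to\Phi(P_1)$$
is exact. Consider the natural map
$$\Phi(F)\to\mathrm{Hom}_B(F,\Phi(B)),\qquad x\mapsto\bigl(f\mapsto\Phi(f)(x)\bigr),\quad f\in F=\mathrm{Hom}_{\mathcal H}(B,F).$$
It is an isomorphism for $F=B$, hence for $F$ projective. Both sides turn the presentation into a left exact sequence, so it is an isomorphism for all $F\in\mathsf F_r$.

**(b) Resolutions.** Every $C\in\mathcal H$ has an exact sequence $0\to C\xrightarrow{i}Z\xrightarrow{p}P\to0$ in $\mathcal H$ with $Z\in\mathsf F_r$ and $P$ a projective module. To see this, let $\pi:P\to H^1(C)$ be a projective cover. In the triangle $H^0(C)\to C\to H^1(C)[-1]\to H^0(C)[1]$ the map $\pi[-1]$ lifts to $g:P[-1]\to C$, because $\mathrm{Hom}(P[-1],H^0(C)[1])=\mathrm{Ext}^2(P,H^0(C))=0$. Let $Z$ be the cone of $g$. The cohomology sequence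
$$0\to H^0(C)\to H^0(Z)\to P\xrightarrow{\pi}H^1(C)\to H^1(Z)\to0$$
(all other cohomology of $Z$ vanishes) shows $H^1(Z)=0$. So $Z$ is a module, an extension of $\ker\pi\in\mathsf F_r$ by $H^0(C)\in\mathsf F_r$; thus $Z\in\mathsf F_r$. The triangle $C\to Z\to P\to C[1]$ has its terms in $\mathcal H$. Call $(Z,P,i,p)$ a resolution of $C$.

**(c) Lifting.** Let $\varphi:C\to C'$ be a morphism, and let $(Z,P,i,p)$, $(Z',P',i',p')$ be resolutions of $C$ and $C'$. The obstruction to extending $i'\varphi:C\to Z'$ along $i$ lies in $\mathrm{Hom}_{\mathcal D}(P[-1],Z')=\mathrm{Ext}^1_B(P,Z')=0$. So there is $\tilde\varphi:Z\to Z'$ with $\tilde\varphi i=i'\varphi$.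

**(d) Injectivity.** Let $\eta:\Phi\to\Psi$ vanish at $B$. It vanishes on projectives, then on $F\in\mathsf F_r$ because $\Psi(F)\to\Psi(P_0)$ is injective, then on $C\in\mathcal H$ because $\Phi(i):\Phi(Z)\to\Phi(C)$ is surjective.

**(e) Surjectivity.** Let $f:\Phi(B)\to\Psi(B)$ be $B$-linear. By (a) it induces a natural transformation $\eta:\Phi|_{\mathsf F_r}\to\Psi|_{\mathsf F_r}$ with $\eta_B=f$. Let $C\in\mathcal H$ have resolution $(Z,P,i,p)$. Then $\Phi(i)$ is surjective with kernel $\mathrm{im}\,\Phi(p)$, and $\Psi(i)\eta_Z\Phi(p)=\Psi(i)\Psi(p)\eta_P=0$. So there is a unique $\eta_C$ with $\eta_C\Phi(i)=\Psi(i)\eta_Z$. For $\varphi:C\to C'$ and $\tilde\varphi$ as in (c),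
$$\begin{aligned}\Psi(\varphi)\eta_{C'}\Phi(i')&=\Psi(\varphi)\Psi(i')\eta_{Z'}=\Psi(i)\Psi(\tilde\varphi)\eta_{Z'}=\Psi(i)\eta_Z\Phi(\tilde\varphi)\\&=\eta_C\Phi(i)\Phi(\tilde\varphi)=\eta_C\Phi(\varphi)\Phi(i').\end{aligned}$$
As $\Phi(i')$ is surjective, $\Psi(\varphi)\eta_{C'}=\eta_C\Phi(\varphi)$. This holds for any choice of resolutions of $C$ and $C'$; with $\varphi=\mathrm{id}$ it shows that $\eta_C$ does not depend on the resolution. For $C\in\mathsf F_r$ the resolution $(C,0,\mathrm{id},0)$ gives back the original $\eta_C$. So $\eta\in\mathrm{Nat}(\Phi,\Psi)$ and $\eta_B=f$. $\square$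

**Step 5: end of the proof of Theorem B.** The functor $I$ is exact by Section 3, so Lemma 6 gives a ring isomorphism $\mathrm{End}_{\mathcal G}(I)\cong\mathrm{End}_B(X)$. An indecomposable direct summand of $X$ would be given by a primitive idempotent of $\mathrm{End}_B(X)$, hence by a primitive idempotent of $\mathrm{End}_{\mathcal G}(I)$, that is, by an indecomposable direct summand of $I$. By Step 1 there is none. So $X$ is super-decomposable, and it is pure-injective by Step 3. $\square$

## 10. Push-down along $\mathbb Z$ and the socle of a graded regular ring: proof of Theorem C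

**The quotient category.** Let $G=\langle g\rangle$ and choose representatives $x_a$ of the finitely many orbits $a$. Every object of $R$ is $g^jx_a$ for unique $(a,j)$. The category $Q=R/G$ has the orbits as objects and
$$Q(a,b)=\bigoplus_kQ_k(a,b),\quad Q_k(a,b)=R(x_a,g^kx_b),\qquad v\cdot u=g^k(v)\circ u\in Q_{k+l}(a,c)$$
for $u\in Q_k(a,b)$, $v\in Q_l(b,c)$. The push-down $\overline X=F_\lambda X$ is
$$\overline X(a)=\bigoplus_j\overline X_j(a),\qquad \overline X_j(a)=X(g^jx_a),$$
and $u\in Q_k(a,b)$ acts as $X(g^{j-k}u):\overline X_j(b)\to\overline X_{j-k}(a)$, since $g^{j-k}u:g^{j-k}x_a\to g^jx_b$. This is a module: $u$ after $v$ acts on $\overline X_j(c)$ as $X(g^{j-l-k}u)X(g^{j-l}v)=X(g^{j-k-l}(g^k(v)\circ u))$, which is the action of $v\cdot u$.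

**Example.** The repetitive category $\hat K$ of $B=K$ has objects $k\in\mathbb Z$, endomorphism rings $K$, one-dimensional spaces of maps $k\to k+1$, and zero composites of two such maps. For the shift $g:k\mapsto k+1$ we get $\hat K/G=K[x]/(x^2)$. Let $U=\{0,1\}$ and $X(0)=X(1)=K$ with zero map $X(1)\to X(0)$. Then $\overline X=K^2$ with $x$ acting as zero and $\mathrm{End}(\overline X)$ is the ring of $2\times2$ matrices. The endomorphisms coming from $X$ are the diagonal ones.

The example also shows where a direct argument fails. One would like to take an indecomposable summand $e\overline X$ and use the diagonal part of $e$ to find a summand of $X$. But for $\lambda\in K\setminus\{0,1\}$ the matrix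
$$e=\begin{pmatrix}\lambda&1\\ \lambda(1-\lambda)&1-\lambda\end{pmatrix}$$
has trace $1$ and determinant $0$, so $e^2=e$, while its diagonal part is not idempotent. The way around is to replace the single idempotent $e$ by a two-sided ideal built from it. Such an ideal, if it is canonical, is homogeneous.

Now let $X$ be a super-decomposable pure-injective $\Lambda_U$-module, viewed as an $R$-module vanishing outside $U$. Only finitely many pairs $(a,j)$ have $\overline X_j(a)\neq0$.

**Step 1: $\overline X$ is pure-injective.** On modules vanishing outside $U$, $F_\lambda$ commutes with products and coproducts, because the sums defining $\overline X(a)$ are finite. By (P1) for $X$ over $\Lambda_U$ the summation map $X^{(\Sigma)}\to X$ extends to $X^\Sigma\to X$. Apply $F_\lambda$ and use (P1) for $\overline X$.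

**Step 2: the grading of $\Gamma=\mathrm{End}_Q(\overline X)$.** Let $\pi_j$ be the projection onto the $j$-th component and for $f\in\Gamma$ put $f_k=\sum_j\pi_{j+k}f\pi_j$. By finiteness of the support there is $m$, depending only on $U$, with $f_k=0$ for $|k|>m$, and $f=\sum_kf_k$. Each $f_k$ is $Q$-linear: for $p\in\overline X_j(b)$ and $u\in Q_s(a,b)$ we have $up\in\overline X_{j-s}(a)$ and
$$f_k(up)=\pi_{j-s+k}f(up)=\pi_{j-s+k}(uf(p))=u\,\pi_{j+k}f(p)=uf_k(p).$$
So $\Gamma=\bigoplus_{|k|\le m}\Gamma_k$ is a $\mathbb Z$-graded algebra, $\Gamma_k$ consisting of the endomorphisms of degree $k$. An element of $\Gamma_0$ is a family of linear maps $X(x)\to X(x)$, $x$ an object of $R$, commuting with all $X(g^iu)$, $u\in R(x_a,g^kx_b)$, $i\in\mathbb Z$. Every morphism of $R$ is of the form $g^iu$. Hence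
$$\Gamma_0=\mathrm{End}_R(X)=\mathrm{End}_{\Lambda_U}(X).$$

**Step 3: stable subspaces are graded.** For $t\in K^*$ the map $\sigma_t(\sum_kx_k)=\sum_kt^kx_k$ is an algebra automorphism of $\Gamma$. Let $W\subseteq\Gamma$ be a $K$-subspace stable under all $\sigma_t$ and let $x=\sum_{|k|\le m}x_k\in W$. As $K$ is infinite, choose $2m+1$ distinct $t_i\in K^*$. Then $t_i^m\sigma_{t_i}(x)=\sum_kt_i^{k+m}x_k\in W$, and the Vandermonde matrix $(t_i^{k+m})$ is invertible, so all $x_k\in W$. The same holds for graded quotients of $\Gamma$. In particular $J=J(\Gamma)$ is graded, and $\overline\Gamma:=\Gamma/J=\bigoplus_{|k|\le m}\overline\Gamma_k$ is graded. By (P2) and Step 1, $\overline\Gamma$ is von Neumann regular.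

**Step 4: $\overline\Gamma_0=\Gamma_0/J(\Gamma_0)$.** As $J$ is graded, $\overline\Gamma_0=\Gamma_0/(J\cap\Gamma_0)$. Let $x\in J\cap\Gamma_0$ and $b\in\Gamma_0$. Then $1-xb$ is invertible in $\Gamma$, and comparing degree $0$ parts, the degree $0$ part of its inverse is an inverse in $\Gamma_0$. So $J\cap\Gamma_0\subseteq J(\Gamma_0)$. Conversely, for $x\in\overline\Gamma_0$ with $x=xyx$ we get $x=xy_0x$ in degree $0$; so $\overline\Gamma_0$ is regular and has zero radical, whence $J(\Gamma_0)\subseteq J\cap\Gamma_0$.

**Step 5: an indecomposable summand of $\overline X$ gives a nonzero socle.** Clearly $\overline X\neq0$. Suppose $e\overline X$ is an indecomposable summand, $e=e^2\in\Gamma$. It is pure-injective, so $e\Gamma e$ is local by (P2), and $\bar e\,\overline\Gamma\,\bar e=e\Gamma e/eJe$ is a division ring, where $\bar e\neq0$ is the image of $e$. We claim $\bar e\,\overline\Gamma$ is a minimal right ideal. Let $0\ne x\in\bar e\,\overline\Gamma$ and $x=xyx$. As $\bar ex=x$, we have $(xy\bar e)x=xyx=x\neq0$, so $xy\bar e$ is a nonzero element of the division ring $\bar e\,\overline\Gamma\,\bar e$;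 hence $\bar e=xy\bar ez\in x\overline\Gamma$ for some $z$, and $x\overline\Gamma=\bar e\,\overline\Gamma$. So $\mathrm{Soc}$, the sum of all minimal right ideals of $\overline\Gamma$, is nonzero.

**Step 6: a nonzero idempotent of degree $0$ in the socle.** $\mathrm{Soc}$ is a two-sided ideal and is stable under all automorphisms of $\overline\Gamma$, in particular under the $\sigma_t$. So it is graded by Step 3. Take $0\ne x\in\mathrm{Soc}\cap\overline\Gamma_k$ and write $x=xyx$. Comparing degrees, $x=xy_{-k}x$. So $xy_{-k}$ is a nonzero idempotent in $\mathrm{Soc}\cap\overline\Gamma_0$.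

**Step 7: a primitive one.** For an idempotent $f\in\mathrm{Soc}\cap\overline\Gamma_0$ the right ideal $f\overline\Gamma$ is a cyclic submodule of a semisimple module, hence of finite length. Choose $f\neq0$ with this length minimal. If $f=f_1+f_2$ with nonzero orthogonal idempotents $f_i\in\overline\Gamma_0$, then $f_1=ff_1\in\mathrm{Soc}$ and $f_1\overline\Gamma\subsetneq f\overline\Gamma$, contradicting minimality. So $f$ is primitive in $\overline\Gamma_0=\Gamma_0/J(\Gamma_0)$.

**Step 8: back to $X$.** As $X$ is pure-injective and $\Gamma_0=\mathrm{End}(X)$, $f$ lifts to an idempotent $f'\in\Gamma_0$ by (P2). It is primitive: a decomposition of $f'$ into nonzero orthogonal idempotents would induce one of $f$, since nonzero idempotents are not in $J(\Gamma_0)$. So $f'X$ is an indecomposable summand of $X$, contradicting the hypothesis on $X$. Hence $\overline X$ is super-decomposable. $\square$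

## 11. Level zero of the repetitive category: proof of Theorem A

By (Sk), $A\cong\hat B/G$ with $B$ tubular and $G\cong\mathbb Z$ acting freely on objects with finitely many orbits. (If $A$ is not connected, replace it by a nondomestic block.) The objects of $\hat B$ are pairs $(k,x)$ with $k\in\mathbb Z$ and $x$ an object of $B$. The morphisms are given by $B$ within a level and by $DB$ between consecutive levels in one fixed direction, with $DB\cdot DB=0$, and are zero otherwise. A path that leaves level $0$ can never return, so a nonzero composite between objects of level $0$ stays in level $0$. Hence for the finite set $U$ of objects of level $0$ nothing is factored out in the definition of $\Lambda_U$, and $\Lambda_U=B$.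

By Theorem B there is a super-decomposable pure-injective $B$-module $X$. The field $K$ is infinite, being algebraically closed. By Theorem C, $F_\lambda X$ is a super-decomposable pure-injective $A$-module. $\square$

## 12. Different cuts give different modules

For $r\in\Theta$ let $X_r$ be the $B$-module constructed in Section 9.

**Theorem D.** (1) For $r'<r''$ in $\Theta$: $\mathrm{Hom}_B(X_{r''},X_{r'})=0$. In particular the $X_r$, $r\in\Theta$, are $2^{\aleph_0}$ pairwise non-isomorphic super-decomposable pure-injective $B$-modules.

(2) For $A=\hat B/G$ as in (Sk), the super-decomposable pure-injective $A$-modules $F_\lambda X_r$, $r\in\Theta$, represent $2^{\aleph_0}$ isomorphism classes.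

The set $\Theta$ is a dense $G_\delta$ in $(0,\infty)$. It is completely metrizable and has no isolated point, since near such a point density would fail; hence $|\Theta|=2^{\aleph_0}$.

**Step 1: no maps from $\mathsf T_{r'}$ to $X_{r'}$.** Let $T\in\mathsf T_{r'}$. From $0\to\Omega T\to P_0\to T\to0$ we get, as in the example in Section 3, an exact sequence $0\to T[-1]\to\Omega T\to P_0\to0$ in $\mathcal H_{r'}$. For the exact functor $I$ defining $X_{r'}$, the map $I(P_0)\to I(\Omega T)$ is therefore injective. By Lemma 6 this says that $\mathrm{Hom}_B(P_0,X_{r'})\to\mathrm{Hom}_B(\Omega T,X_{r'})$ is injective. Its kernel is $\mathrm{Hom}_B(T,X_{r'})$, which is thus $0$.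

**Step 2: an embedding of a projective in $\mathcal H_{r''}$.** Let $P$ be indecomposable projective, $\mathcal H=\mathcal H_{r''}$, $\ell=\ell_{r''}$. Fix $[s_1,s_2]\subset(r',r'')$ with $s_1<s_2$. We claim that for some rational $\gamma\in[s_1,s_2]$ there is a monomorphism $P\to E_\gamma^n$ in $\mathcal H$.

For such $\gamma$ we have $E_\gamma\in\mathsf F_{r''}\subseteq\mathcal H$ and $\ell(E_\gamma)=a_\gamma c(r''-\gamma)$. Also $n=\dim\mathrm{Hom}(P,E_\gamma)=\langle P,e_\gamma\rangle=a_\gamma\varphi(\gamma)$ with $\varphi(s)=\langle P,h_0\rangle+s\langle P,h_\infty\rangle$. As $P\in\mathcal P_\gamma$ for all $\gamma\in\mathbb Q_{>0}$, Lemma 1(i) and the argument of Lemma 3 show that $\varphi$ is positive on $(0,\infty)$, so it is bounded below on $[s_1,s_2]$ by a positive constant. By Lemma 1(iii) we can choose $\gamma\in[s_1,s_2]$ with $a_\gamma$ so large that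
$$n\,\ell(E_\gamma)=a_\gamma^2c(r''-\gamma)\varphi(\gamma)>\ell(P).$$
Since $\mathrm{Hom}(P,E_\gamma[j])=0$ for $j\neq0$ and $\mathbb SE_\gamma\cong E_\gamma[1]$ by (7.1), the dual form of Lemma 4 gives a triangle $P\to E_\gamma^n\to Y\to P[1]$ with $\mathrm{End}(Y)\cong\mathrm{End}(P)$ local. By Lemma 2, $Y$ is the direct sum of the cokernel and the shifted kernel of $P\to E_\gamma^n$, so $Y\in\mathcal H$ or $Y\in\mathcal H[1]$. As $\ell(Y)=n\,\ell(E_\gamma)-\ell(P)>0$, Lemma 3 forces $Y\in\mathcal H$. So the kernel is zero.

**Step 3: proof of (1).** The functor $I$ defining $X_{r''}$ is exact, so $I(E_\gamma^n)\to I(P)$ is onto. By Lemma 6, every map $P\to X_{r''}$ factors through $P\to E_\gamma^n$. Let $f:X_{r''}\to X_{r'}$. Since $\gamma>r'$, we have $E_\gamma\in\mathsf T_{r'}$, and Step 1 shows that the composite $E_\gamma^n\to X_{r''}\xrightarrow{f}X_{r'}$ is zero. So $f$ vanishes on the image of every map $P\to X_{r''}$, for every indecomposable projective $P$. These images generate $X_{r''}$, so $f=0$. As $X_{r''}\neq0$, the modules are pairwise non-isomorphic.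

**Step 4: nonzero maps between summands of one $X_r$.** Let $W,W'$ be nonzero direct summands of $X_r$. We claim $\mathrm{Hom}(W,W')\ne0$. By the ring isomorphism of Section 9 they are the values at $B$ of summands $J,J'$ of $I$. By (9.1) both contain $\mathbf y(\hat E_N)$ for all large $N$. The inclusion $\mathbf y(\hat E_N)\to J'$ extends along $\mathbf y(\hat E_N)\to J$ to a nonzero map $J\to J'$, as $J'$ is injective. By Lemma 6 for the exact functors $J,J'$ it gives a nonzero map $W\to W'$.

**Step 5: what an isomorphism of push-downs implies.** For an $R$-module $X$, with $R=\hat B$, let $X^{(k)}$ be the $R$-module $x\mapsto X(g^kx)$. In the notation of Section 10, a homomorphism $F_\lambda X\to F_\lambda X'$ of degree $k$ is a family of maps $X(g^jx_a)\to X'(g^{j+k}x_a)$ compatible with the morphisms of $R$, that is, an $R$-homomorphism $X\to X'^{(k)}$. For finitely supported modules every homomorphism is a finite sum of homogeneous ones, by the computation of Step 2 there.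

Suppose $F_\lambda X_r\cong F_\lambda X_{r'}$. Decompose an isomorphism and its inverse, and take the degree $0$ part of their composite. This gives a finite sum
$$\mathrm{id}_{X_r}=\sum_k\beta_k\alpha_k,\qquad \alpha_k:X_r\to X_{r'}^{(k)},\quad \beta_k:X_{r'}^{(k)}\to X_r .$$
Let $\Gamma_0=\mathrm{End}(X_r)$. Some $x=\beta_k\alpha_k$ is not in $J(\Gamma_0)$. By (P2), regularity and lifting, there are $y\in\Gamma_0$ and an idempotent $e\neq0$ with $e\equiv xy$ modulo $J(\Gamma_0)$. Then $exye\equiv e$, so $exye$ is invertible in $e\Gamma_0e$, say $exye\,z=e$ with $z\in e\Gamma_0e$. Hence $e=(e\beta_k)(\alpha_kyez)$, and the nonzero summand $eX_r$ of $X_r$ is isomorphic to a direct summand of $X_{r'}^{(k)}$.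

**Step 6: proof of (2).** Fix $r$ and $k$. Suppose two parameters $r'<r''$ both arise in Step 5 with this $k$. Then there are nonzero summands $W',W''$ of $X_r$ isomorphic to summands of $X_{r'}^{(k)}$ and $X_{r''}^{(k)}$. By (1), $\mathrm{Hom}(X_{r''}^{(k)},X_{r'}^{(k)})=\mathrm{Hom}(X_{r''},X_{r'})=0$, so $\mathrm{Hom}(W'',W')=0$, contradicting Step 4. So each $k\in\mathbb Z$ occurs for at most one $r'$. Each isomorphism class among the $F_\lambda X_r$ therefore contains only countably many parameters, and since $|\Theta|=2^{\aleph_0}$ there are $2^{\aleph_0}$ classes. They consist of super-decomposable pure-injective modules by Theorem C. $\square$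

## 13. Finite Krull–Gabriel dimension excludes super-decomposable pure-injectives

We prove Proposition E; here "finite" means $\mathrm{KG}(A)<\infty$, that is, $\mathrm{KG}(A)$ is an ordinal. Composing with the duality $D$ identifies $\mathcal F(A)$ with the category of finitely presented objects of the locally coherent Grothendieck category $(A\text{-mod},\mathrm{Ab})$ of covariant additive functors. By the full embedding $M\mapsto M\otimes_A-$, pure-injective right $A$-modules correspond to injective objects there, and direct summands correspond to direct summands. So it suffices to show that every nonzero injective object $I$ of this functor category has an indecomposable direct summand.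

**Step 1: a minimal choice.** Finitely presented objects generate and $\mathcal F(A)=\mathcal F(A)_\alpha$ for some $\alpha$, so there is a least $\alpha$ such that $\mathrm{Hom}(C,I)\neq0$ for some $C\in\mathcal F(A)_\alpha$. It is not $-1$, as $\mathcal F(A)_{-1}=0$, and not a limit ordinal, as $\mathcal F(A)_\lambda$ is then a union of earlier terms. So $\alpha=\beta+1$ (with $\beta=-1$ if $\alpha=0$). Among such $C$ choose one of minimal length in $\mathcal F(A)/\mathcal F(A)_\beta$, and let $0\ne f:C\to I$.

**Step 2: $\mathrm{im}\,f$ is uniform.** Suppose $\mathrm{im}\,f$ contains nonzero $U_1,U_2$ with $U_1\cap U_2=0$. Choose finitely generated $C_i\subseteq f^{-1}(U_i)$ with $f(C_i)\neq0$. By coherence the $C_i$ and $C_1\cap C_2$ are finitely presented. The $C_i$ lie in the Serre subcategory $\mathcal F(A)_\alpha$ and have nonzero maps to $I$. By minimality of the length, $C_i$ and $C$ have the same length in $\mathcal F(A)/\mathcal F(A)_\beta$, so $C/C_i\in\mathcal F(A)_\beta$. As $C/(C_1\cap C_2)$ embeds in $C/C_1\oplus C/C_2$, it also lies in $\mathcal F(A)_\beta$. But $f(C_1\cap C_2)\subseteq U_1\cap U_2=0$,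 so $f$ factors through a nonzero map $C/(C_1\cap C_2)\to I$. This contradicts the choice of $\alpha$.

**Step 3: the summand.** The injective hull of the uniform object $\mathrm{im}\,f$ inside $I$ is a direct summand of $I$. It is indecomposable, because two nonzero complementary summands would meet $\mathrm{im}\,f$ in nonzero subobjects with zero intersection. $\square$

For the algebras of Theorem A, $\mathrm{KG}(A)=\infty$ thus holds together with the existence of super-decomposable pure-injective modules; and for an arbitrary finite dimensional algebra, the existence of such a module forces $\mathrm{KG}(A)=\infty$.
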